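\title{Unital maps from the Jiang--Su algebra into pure $C^*$-algebras}

\begin{abstract}
We prove that every unital pure $C^*$-algebra admits a unital $*$-homomorphism from the Jiang--Su algebra $\mathcal Z$. No separability, exactness or stable rank assumption is made. More generally, for a nonzero unital $C^*$-algebra $A$ whose Cuntz semigroup is almost unperforated, a unital map $\mathcal Z\to A$ exists if and only if, for infinitely many $N$, there is $y\in\operatorname{Cu}(A)$ with $Ny\le[1]\le(N+1)y$. Without stable rank one, Cuntz comparison is not implemented by unitaries. We match order zero maps by contractions, built by a back-and-forth argument that uses comparison only, and we match the remaining generator of each dimension drop algebra by explicit rotation unitaries.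
\end{abstract}

\section{Introduction}\label{sec:intro}

A unital $*$-homomorphism $M_n\to A$ cuts the unit of a $C^*$-algebra $A$ into $n$ equivalent orthogonal projections. A weaker form of division survives in algebras with few projections. For $n\in\mathbb N=\{1,2,\dots\}$, the \emph{dimension drop algebra}
\[
Z_{n,n+1}=\{f\in C([0,1],M_n\otimes M_{n+1}) : f(0)\in M_n\otimes 1,\ f(1)\in 1\otimes M_{n+1}\}
\]
joins $M_n$ at one end to $M_{n+1}$ at the other. Its only projections are $0$ and $1$, because the rank of a projection is constant, divisible by $n+1$ at $0$ and divisible by $n$ at $1$. A unital map $Z_{n,n+1}\to A$ divides the unit of $A$ into ``at least $n$ and at most $n+1$'' equal parts, and the Cuntz semigroup makes this precise.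

For positive elements $a,b$ of a $C^*$-algebra write $a\precsim b$ if $r_kbr_k^*\to a$ for some sequence $(r_k)$, and $a\sim b$ if $a\precsim b\precsim a$. The \emph{Cuntz semigroup} $\operatorname{Cu}(A)$ is the set of $\sim$-classes $[a]$ of positive elements of $A\otimes\mathcal K$, ordered by $\precsim$, with the sum given by adding orthogonal representatives. For $A=M_m$ the class $[a]$ is the rank of $a$ and $\operatorname{Cu}(M_m)=\{0,1,\dots,\infty\}$; in general $[a]$ is a substitute for the rank. Increasing sequences in $\operatorname{Cu}(A)$ have suprema, and $x'\ll x$ means that whenever $x\le\sup_kx_k$ for an increasing sequence $(x_k)$, then $x'\le x_k$ for some $k$. Classes of projections satisfy $[p]\ll[p]$. The algebra $A$ is \emph{pure} if $\operatorname{Cu}(A)$ is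
\begin{enumerate}
\item[(i)] \emph{almost unperforated}: $(k+1)x\le ky$ for some $k\in\mathbb N$ implies $x\le y$; and
\item[(ii)] \emph{almost divisible}: for all $x'\ll x$ and $n\in\mathbb N$ there is $y$ with $ny\le x$ and $x'\le(n+1)y$.
\end{enumerate}
Condition (i) says that if $x$ is smaller than $y$ by a definite proportion, then $x\le y$; equivalently, pureness is the combination of strict comparison and almost divisibility. Condition (ii) says that every class can be divided by $n$ with a remainder of at most one part.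

The \emph{Jiang--Su algebra} $\mathcal Z$ is a simple, unital, infinite-dimensional inductive limit of dimension drop algebras with a unique tracial state, $(K_0,K_0^+,[1])=(\mathbb Z,\mathbb Z_+,1)$ and $K_1=0$. It receives unital maps from all $Z_{n,n+1}$ (Jiang--Su), so a unital map $\mathcal Z\to A$ divides the unit of $A$ approximately by every $n$. Conversely, every unital pure $C^*$-algebra admits unital maps $Z_{n,n+1}\to A$ for all $n$ (Ng--Robert). A map from $\mathcal Z$ is more than this: it is a sequence of maps from dimension drop algebras that is \emph{compatible} with the connecting maps of an inductive system, and the natural way to obtain compatibility is to correct each map by a unitary. If $A$ has stable rank one, that is, if the invertible elements are dense, then $x^*x$ and $xx^*$ are approximately unitarily equivalent for every $x\in A$ (approximate $x$ by invertibles and take polar decompositions), so that Cuntz comparison comes with unitaries; and unital pure algebras of stable rank one do admit a unital map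 from $\mathcal Z$ (Antoine--Perera--Thiel). In general the unitaries are missing: for the unilateral shift $S$, the projection $SS^*$ is at distance $1$ from the only unitary conjugate of $S^*S=1$. This leads to the question, posed in \cite{PTV}: \emph{does every unital pure $C^*$-algebra admit a unital $*$-homomorphism from $\mathcal Z$?} The answer is yes.

\begin{theorem}\label{thm:A}
If $A$ is a unital pure $C^*$-algebra, there is a unital $*$-homomorphism $\mathcal Z\to A$.
\end{theorem}

\begin{theorem}\label{thm:B}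
Let $A\ne0$ be a unital $C^*$-algebra with $\operatorname{Cu}(A)$ almost unperforated. The following are equivalent:
\begin{enumerate}
\item[(a)] there is a unital $*$-homomorphism $\mathcal Z\to A$;
\item[(b)] for every $n\ge2$ there is a unital $*$-homomorphism $Z_{n,n+1}\to A$;
\item[(c)] for infinitely many $N\in\mathbb N$ there is $y\in\operatorname{Cu}(A)$ with $Ny\le[1]\le(N+1)y$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} follows from Theorem~\ref{thm:B}: the case $A=0$ is trivial, and since $[1]\ll[1]$, almost divisibility with $x'=x=[1]$ gives (c) for all $N$. Thus, given almost unperforation, only almost divisibility of the single class $[1]$, for infinitely many $N$, is used, and this much is also necessary. Two examples mark the limits of the statements.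

\begin{example}\label{ex:matrix}
In (c), ``infinitely many $N$'' cannot be replaced by a finite set $S\subset\mathbb N$. Let $m$ be a common multiple of the elements of $S$. Then $\operatorname{Cu}(M_m)=\{0,1,\dots,\infty\}$ is almost unperforated, $[1]=m$, and $y=m/N$ satisfies $Ny\le[1]\le(N+1)y$ for $N\in S$. There is no unital map $\mathcal Z\to M_m$, since $\mathcal Z$ is simple and infinite-dimensional.
\end{example}

\begin{example}\label{ex:BH}
The converse of Theorem~\ref{thm:A} fails. For a separable infinite-dimensional Hilbert space $H$, the algebra $B(H)$ contains $\mathcal Z$ unitally. It is not pure: for a rank one projection $e$ there is no $y$ with $2y\le[e]\le3y$, because rank is additive and monotone for $\precsim$, so that $2y\le[e]$ forces $y=0$.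
\end{example}

\subsection*{Outline of the proof}
The substance is (b)$\Rightarrow$(a). We replace $Z_{n,n+1}$ by an isomorphic copy $D_n$ that is universal for a pair $(\varphi,v)$: an order zero map $\varphi$ on $M_n$, which is a soft system of matrix units, and an element $v$ with $v^*v=1-\varphi(1)$ and $\varphi(e_{11})v=v$, which moves the part of the unit missed by $\varphi$ under its first corner (Section~\ref{sec:Dn}). We build an inductive system $(D_{n_k},\iota_k)$ with limit $\mathcal Z$, independent of $A$ (Sections~\ref{sec:connecting} and~\ref{sec:proof}), and unital maps $\theta_k:D_{n_k}\to A$. The two halves of a pair $(\varphi,v)$ are matched by different means.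
\begin{itemize}
\item \emph{The order zero part.} Given $\theta_k$, take any well-distributed unital map on $D_{n_{k+1}}$ and transport its order zero part by a contraction $y\in A$, chosen so that the result nearly extends the order zero part of $\theta_k$. Then find a new $v$ by comparison. This gives $\theta_{k+1}$ with $\theta_{k+1}\iota_k\approx\theta_k$ on the order zero part, and with no control on $v$ (Sections~\ref{sec:backforth} and~\ref{sec:extension}).
\item \emph{The element $v$.} Two unital maps on $D_{n_k}$ that nearly agree on the order zero part are nearly unitarily equivalent on the generators of the \emph{previous} algebra $\iota_{k-1}(D_{n_{k-1}})$, because $\iota_{k-1}$ leaves room for a rotation (Section~\ref{sec:rotation}).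
\end{itemize}
Section~\ref{sec:toy} carries out both moves by hand for projections.

\section{Comparison and order zero maps}\label{sec:prelim}

Homomorphism means $*$-homomorphism. We write $r_+=\max(r,0)$, and $t$ for the identity function on $[0,1]$. For $0\le u<u'\le1$, the \emph{ramp} $R_{u,u'}$ is the continuous function on $[0,1]$ that is $0$ on $[0,u]$, $1$ on $[u',1]$ and linear in between.

\subsection*{Cuntz comparison}
We use the following standard properties of $\operatorname{Cu}(A)$. For $a\ge0$ and $\varepsilon>0$ one has $[(a-\varepsilon)_+]\ll[a]$ and $[a]=\sup_k[(a-\frac1k)_+]$; so every $x$ is the supremum of a sequence $x_1\ll x_2\ll\cdots$, and consequently $x'\ll x$ implies $x'\ll x''\ll x$ for some $x''$. Addition preserves $\ll$ and suprema of increasing sequences. For $a,b\in A_+$ with $A$ unital, $[a]\le[b]$ holds if and only if $a\precsim b$ in $A$ (compress the $r_k$ by the unit of $A$). Put $\operatorname{her}(a)=\overline{aAa}$.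
\begin{enumerate}
\item[(F1)] (R{\o}rdam) If $a\precsim b$ and $\varepsilon>0$, there is $z$ with $z^*z=(a-\varepsilon)_+$ and $zz^*\in\operatorname{her}(b)$.
\item[(F2)] $[g(x^*x)]=[g(xx^*)]$ for continuous $g\ge0$ with $g(0)=0$, by polar decomposition.
\item[(F3)] $[a+b]\le[a]+[b]$, with equality if $ab=0$.
\item[(F4)] If $c\in\operatorname{her}(a)_+$, then $[c]\le[a]$. This applies if $c\ge0$ and $ac=\mu c$ with $\mu>0$, since then $c=\mu^{-2}aca$. With (F3): $[c]+[d]\le[a]$ if $c,d\in\operatorname{her}(a)_+$ and $cd=0$.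
\item[(F5)] If $g,h$ are positive contractions with $gh=h$, then $h=g^{1/2}hg^{1/2}\le g$.
\item[(F6)] If $g,g'\in C_0((0,1])_+$ and $\{g>0\}\subset\{g'>0\}$, then $g(a)\in\operatorname{her}(g'(a))$ for every positive contraction $a$, since $g'^{1/k}gg'^{1/k}\to g$ uniformly. So $[g(a)]$ depends only on the set $\{g>0\}$.
\item[(F7)] If $g$ is a positive contraction and $gc=c$, then $F(g)c=F(1)c$ for $F\in C([0,1])$ (approximate by polynomials). For $h\ge0$ one has $yy^*\in\operatorname{her}(h)$ if and only if $y\in\overline{hA}$ (use the approximate unit $h(h+\frac1k)^{-1}$ of $\operatorname{her}(h)$). Hence, if $yy^*\in\operatorname{her}(h)$, then $gh=h$ implies $gy=y$, and $gh=0$ implies $gy=0$.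
\end{enumerate}

A \emph{functional} is an additive, order preserving map $\lambda:\operatorname{Cu}(A)\to[0,\infty]$ with $\lambda(0)=0$ that preserves suprema of increasing sequences. We write $\lambda(a)=\lambda([a])$. Functionals measure normalized ranks, and almost unperforation turns inequalities between these numbers into comparison, provided there is a uniform margin.

\begin{lemma}\label{lem:comparison}
Let $\operatorname{Cu}(A)$ be almost unperforated, $x,y\in\operatorname{Cu}(A)$ and $0<\gamma<1$. If $\lambda(x)\le\gamma\lambda(y)$ for all functionals $\lambda$, then $x\le y$.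
\end{lemma}

\begin{proof}
We use \cite[Proposition~2.1]{OPR}: in a positively ordered abelian monoid, if $x''\le my$ for some $m$, and $f(x'')<f(y)$ for all additive order preserving $[0,\infty]$-valued $f$ with $f(y)=1$, then $(k+1)x''\le ky$ for some $k$. We verify these hypotheses for each $x''\ll x$; almost unperforation then gives $x''\le y$, and the supremum over such $x''$ gives $x\le y$.

Let $\infty y=\sup_mmy$. The map that is $0$ on $\{z:z\le\infty y\}$ and $\infty$ elsewhere is a functional, since this set is closed under sums, under suprema of increasing sequences and under passing to smaller elements. It vanishes at $y$, hence at $x$. So $x''\ll x\le\infty y$, and $x''\le my$ for some $m$.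

Let $f$ be additive and order preserving with $f(y)=1$; then $f(0)=2f(0)\le1$ gives $f(0)=0$. The map $f$ need not preserve suprema, so we regularize: put $\bar f(z)=\sup_{z'\ll z}f(z')\le f(z)$. It is order preserving. It is additive, because $z_i'\ll z_i$ implies $z_1'+z_2'\ll z_1+z_2$, and $z'\ll z_1+z_2$ implies $z'\le z_1'+z_2'$ for some $z_i'\ll z_i$. If $z=\sup_kz_k$ and $z'\ll z$, choose $z'\ll z''\ll z$; then $z'\ll z''\le z_k$ for some $k$, so $f(z')\le\bar f(z_k)$. Thus $\bar f$ is a functional, and $f(x'')\le\bar f(x)\le\gamma\bar f(y)\le\gamma<f(y)$.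
\end{proof}

Let $A$ be unital. Every element of $\operatorname{Cu}(A)$ is a supremum of elements dominated by multiples of $[1]$, so $\lambda(1)=0$ forces $\lambda=0$. Call $\lambda$ \emph{normalized} if $\lambda(1)=1$ and \emph{infinite} if $\lambda(1)=\infty$. Up to scaling, every nonzero functional is of one of these kinds. Normalized functionals take values in $[0,1]$ on $A_+$, so their values may be subtracted. Almost unperforation enters the proof of Theorem~\ref{thm:B} only through the following consequence of Lemma~\ref{lem:comparison}.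

\begin{corollary}\label{cor:comparison}
Let $A$ be unital with $\operatorname{Cu}(A)$ almost unperforated, and $c,d\in A_+$. Suppose that there is $\gamma<1$ with $\lambda(c)\le\gamma\lambda(d)$ for all normalized $\lambda$, and that $\lambda(d)=\infty$ for all infinite $\lambda$. Then $[c]\le[d]$.
\end{corollary}

\subsection*{Order zero maps}
A completely positive contractive (c.p.c.) map $\varphi:M_n\to A$ has \emph{order zero} if $\varphi(x)\varphi(y)=0$ whenever $x,y\ge0$ and $xy=0$. By the structure theorem of Winter--Zacharias, such maps correspond bijectively to homomorphisms $\bar\varphi:C_0((0,1])\otimes M_n\to A$ via $\varphi(x)=\bar\varphi(t\otimes x)$. Hence $\varphi(x)\varphi(y)=\varphi(1)\varphi(xy)$, the element $\varphi(1)$ commutes with $\varphi(M_n)$, a unital order zero map is a homomorphism, and $\bar\varphi$ has image $C^*(\varphi(M_n))$. For $g\in C_0((0,1])$ put $g(\varphi)(x)=\bar\varphi(g\otimes x)$. If $x$ is a projection, this is $g(\varphi(x))$; if $0\le g\le1$, then $g(\varphi)$ is again c.p.c.\ of order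 zero, with associated homomorphism $g'\otimes x\mapsto\bar\varphi((g'\circ g)\otimes x)$. For $g\ge0$ the elements $g(\varphi)(e_{ii})$ are pairwise orthogonal, and they are Cuntz equivalent by (F2) applied to $\bar\varphi(g^{1/2}\otimes e_{i1})$; so $[g(\varphi)(1)]=n[g(\varphi)(e_{11})]$. ``Order zero'' will always include ``c.p.c.''

With true matrix units, an element $y$ of the corner $e_{11}Ae_{11}$ gives the element $\sum_ie_{i1}ye_{1i}$, which commutes with $M_n$. The same works where $\varphi(e_{11})$ acts as a unit.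

\begin{lemma}[Amplification]\label{lem:amp}
Let $A$ be unital, $\varphi:M_n\to A$ of order zero and $h=\varphi(1)$.
\begin{enumerate}
\item[(i)] If $\varphi(e_{11})v=v$, then $hv=v$ and $\varphi(e_{1i})v=\delta_{i1}v$.
\item[(ii)] On the $C^*$-algebra $H=\{y\in A:\varphi(e_{11})y=y=y\varphi(e_{11})\}$, the map $\Psi(y)=\sum_i\varphi(e_{i1})y\varphi(e_{1i})$ is a homomorphism. Moreover $\Psi(y)$ commutes with $\varphi(M_n)$, $(1-h)\Psi(y)=0$, $[\Psi(y)]=n[y]$ for $y\ge0$, and $\Psi(y)v=yv$ for $v$ as in {\rm(i)}.
\end{enumerate}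
\end{lemma}

\begin{proof}
(i) $hv=h\varphi(e_{11})v=\varphi(e_{11})^2v=v$, and $\varphi(e_{1i})v=\varphi(e_{1i})\varphi(e_{11})v=\delta_{i1}h\varphi(e_{11})v=\delta_{i1}v$.

(ii) For $y,y'\in H$ we have $y\varphi(e_{1i})\varphi(e_{j1})y'=\delta_{ij}\,yh\varphi(e_{11})y'=\delta_{ij}\,yy'$ by (i). So $\Psi$ is multiplicative; for $y\ge0$ the summands of $\Psi(y)$ are orthogonal, and each is equivalent to $y^{1/2}\varphi(e_{1i})\varphi(e_{i1})y^{1/2}=y$ by (F2). Next, $\varphi(e_{kl})\Psi(y)=h\varphi(e_{k1})y\varphi(e_{1l})=\varphi(e_{k1})y\varphi(e_{1l})$, and the same computation on the right gives the same value for $\Psi(y)\varphi(e_{kl})$. Finally $(1-h)\varphi(e_{i1})y=\varphi(e_{i1})(1-h)y=0$, and $\Psi(y)v=\varphi(e_{11})yv=yv$ by (i).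
\end{proof}

\section{The two moves, for projections}\label{sec:toy}

For projections $p,q$ with $[p]\le[q]$, fact (F1) with $\varepsilon=\frac12$ gives, after rescaling, a partial isometry $z$ with $z^*z=p$ and $zz^*\le q$. This makes both ideas of the proof visible without functional calculus.

\begin{example}[Back and forth]\label{ex:backforth}
Let $A$ be unital with $\operatorname{Cu}(A)$ almost unperforated. Let $I$ be odd, $m=2I$, and let $0=E_0\le E_1\le\dots\le E_m$ and $0=F_0\le F_1\le\dots\le F_m$ be projections with $\lambda(E_j-E_{j-1})=\lambda(F_j-F_{j-1})=\lambda(E_1)$ for all $j$ and all functionals $\lambda$. The elements $a=\frac1m\sum_jE_j$ and $b=\frac1m\sum_jF_j$ have the same spectral distribution. Lemma~\ref{lem:comparison} does not give $E_j\sim F_j$, because it needs a margin. We claim nevertheless that there is a partial isometry $x$ with $\|xbx^*-a\|\le4/m$.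

We gain the margin by giving away a level at each step, alternately on the two sides. We construct partial isometries $x_1,\dots,x_I$ with
\[
x_i^*x_i=F_{2i-1},\ \ x_ix_i^*\le E_{2i}\quad(i\text{ odd}),\qquad x_ix_i^*=E_{2i-1},\ \ x_i^*x_i\le F_{2i}\quad(i\text{ even}),
\]
each $x_{i+1}-x_i$ being a partial isometry with source and range orthogonal to those of $x_i$. Write $w=\lambda(E_1)$. Since $\lambda(F_1)=w=\frac12\lambda(E_2)$, we get $x_1$. Let $i$ be odd. If $w<\infty$, the projection $E_{2i+1}-x_ix_i^*$ has $\lambda$-value $(2i+1)w-(2i-1)w=2w$, while $F_{2i+2}-F_{2i-1}$ has value $3w$; if $w=\infty$, the latter value is $\infty$. Lemma~\ref{lem:comparison} with $\gamma=\frac23$ gives $z$ with $zz^*=E_{2i+1}-x_ix_i^*$ and $z^*z\le F_{2i+2}-F_{2i-1}$; put $x_{i+1}=x_i+z$. For even $i$, exchange the two families and pass to adjoints.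

Let $x=x_I$; then $xx_i^*x_i=x_i$ for all $i$. For odd $i$ this gives $xF_{2i-1}x^*=x_ix_i^*\le E_{2i}$, and for even $i$ it gives $E_{2i-1}=x(x_i^*x_i)x^*\le xF_{2i}x^*$. The indices $2i-1$ with $i$ odd are $1,5,\dots,m-1$, and the indices $2i$ with $i$ even are $4,8,\dots,m-2$. Both lists have step $4$, so $xF_jx^*\le E_{j+4}$ for $j\le m-4$ and $xF_jx^*\ge E_{j-4}$ for $j\ge5$. Summing, and bounding the four terms left over on each side by $1$, we get $a-\frac4m\le xbx^*\le a+\frac4m$.
\end{example}

No single comparison could do this: going only forth, one level would be lost at every step and the errors would add up, whereas the alternation keeps source and range within a bounded number of levels of each other. The complements $1-E_m$ and $1-F_m$ were never compared, and $x$ is only a partial isometry. In Section~\ref{sec:backforth}, ramps replace the spectral projections and Lemma~\ref{lem:extend} replaces the sum $x_i+z$. The hypothesis on the increments, a positive amount of mass between consecutive levels for normalized functionals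 and infinite mass for infinite ones, becomes Definition~\ref{def:good}.

\begin{example}[Rotation]\label{ex:rotation}
Let $s,s'$ be partial isometries with $s^*s=s'^*s'$ and orthogonal ranges, and $x=s's^*$. Then $(x-x^*)s=s'$ and $(x-x^*)s'=-s$, so $e^{r(x-x^*)}s=\cos(r)\,s+\sin(r)\,s'$, and $r=\frac\pi2$ gives a unitary $u$ with $us=s'$. If $s_1,s_2$ have the same source but overlapping ranges, and a third $s_3$ with that source has range orthogonal to both, two rotations carry $s_2$ to $s_3$ and then to $s_1$. Some such room is necessary: the isometries $1$ and $S$ (the shift) have the same source, and $\|u-S\|\ge1$ for every unitary $u$, since $S$ is not invertible.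
\end{example}

\section{The algebras $D_n$ and the equivalence of (b) and (c)}\label{sec:Dn}

We choose the embedding of $M_{n+1}$ at the right endpoint so that the generators have simple formulas. Let $e_{ij}$ and $\epsilon_{ij}$ be the matrix units of $M_n$ and $M_{n+1}$, $P=\sum_{j\le n}\epsilon_{jj}$ and $P^\perp=\epsilon_{n+1,n+1}$. With $\delta_i$ denoting standard basis vectors, let $U:\mathbb C^n\otimes\mathbb C^{n+1}\to\mathbb C^{n+1}\otimes\mathbb C^n$ be the unitary with $\delta_i\otimes\delta_j\mapsto\delta_i\otimes\delta_j$ for $j\le n$ and $\delta_i\otimes\delta_{n+1}\mapsto\delta_{n+1}\otimes\delta_i$. Put $\sigma_n(y)=U^*(y\otimes1_n)U$, a unital homomorphism $M_{n+1}\to M_n\otimes M_{n+1}$. Evaluating on basis vectors,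
\[
\sigma_n(x\oplus0)=x\otimes P\ \ (x\in M_n),\qquad\sigma_n(0\oplus1)=1\otimes P^\perp,\qquad\sigma_n(\epsilon_{1,n+1})=\sum_{i\le n}e_{1i}\otimes\epsilon_{i,n+1}.
\]
Let
\[
D_n=\{f\in C([0,1],M_n\otimes M_{n+1}):f(0)\in M_n\otimes1,\ f(1)\in\sigma_n(M_{n+1})\}.
\]
There is a unitary $W$ with $W\sigma_n(y)W^*=1\otimes y$, and conjugation by a path of unitaries from $1$ to $W$ gives $D_n\cong Z_{n,n+1}$. Define in $D_n$
\[
\varphi_n(x)(t)=x\otimes\big(P+(1-t)P^\perp\big),\qquad v_n(t)=\sqrt t\sum_{i\le n}e_{1i}\otimes\epsilon_{i,n+1}.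
\]
The map $\varphi_n$ has order zero, with $\bar\varphi_n(G)(t)=G(1)\otimes P+G(1-t)\otimes P^\perp$ for $G\in C_0((0,1],M_n)$. Multiplying matrix units,
\begin{equation}\label{eq:vn}
v_n^*v_n(t)=t\,1\otimes P^\perp=1-\varphi_n(1)(t),\qquad v_nv_n^*(t)=t\,e_{11}\otimes P,\qquad\varphi_n(e_{11})v_n=v_n .
\end{equation}
At $t=0$ the map $\varphi_n$ is a unital copy of $M_n$ and $v_n=0$; at $t=1$ it is the corner $M_n\oplus0$ of $M_{n+1}$ and $v_n$ is the extra matrix unit.

\begin{proposition}[cf.\ \cite{RW}]\label{prop:universal}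
$D_n=C^*(\varphi_n(M_n),v_n)$. If $A$ is unital, $\varphi:M_n\to A$ has order zero, and $v\in A$ satisfies $v^*v=1-\varphi(1)$ and $\varphi(e_{11})v=v$, then there is a unique unital homomorphism $\theta:D_n\to A$ with $\theta\varphi_n=\varphi$ and $\theta(v_n)=v$. The irreducible representations of $D_n$ are the evaluations at $t\in(0,1)$, at $t=0$ (onto $M_n$) and at $t=1$ (onto $M_{n+1}$, via $\sigma_n^{-1}$).
\end{proposition}

\begin{proof}
The relations force all generators to be contractions, so there is a universal unital $C^*$-algebra $\mathcal U$ generated by such a pair $(\varphi,v)$. Let $\vartheta:\mathcal U\to D_n$ be the canonical map. We find the parameter $t$ as a central element of $\mathcal U$ and then list the irreducible representations.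

Let $h=\varphi(1)$, $X=\Psi(vv^*)$ with $\Psi$ as in Lemma~\ref{lem:amp}, and $T=(1-h)+X$. By that lemma $T$ commutes with $\varphi(M_n)$, $(1-h)X=0$, $(1-h)v=0$ and $Xv=vv^*v=v(1-h)$. Also $vX=0$, because $(vX)^*(vX)=X(1-h)X=0$. Hence $Tv=v(1-h)=vT$, and the positive element $T$ is central.

Consider a unital representation of $\mathcal U$ on a Hilbert space $H\ne0$ in which $T=\tau1$ is a scalar; every irreducible representation is of this kind. If $\tau=0$, then $h=1$, $v=0$, and $\varphi$ is a unital representation of $M_n$, irreducible if and only if $\dim H=n$. Let $\tau>0$. Multiplying $T=\tau1$ by $1-h$ gives $(1-h)^2=\tau(1-h)$, so $1-h=\tau e$ and $X=\tau(1-e)$ for a projection $e$. Here $e\ne0$ (otherwise $h=1$, $v=0$, $T=0$), so $\tau\le1$. The element $V=\tau^{-1/2}v$ satisfies $V^*V=e$ and $eV=0$, and $\varphi(M_n)$ commutes with $e$. On $(1-e)H$ we have $h=1$, so $\varphi$ restricts to a unital representation $\pi$ of $M_n$, and $X=\tau\sum_i\pi(e_{i1})VV^*\pi(e_{1i})$. Compressing $X=\tau(1-e)$ by $\pi(e_{11})$ gives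 $VV^*=\pi(e_{11})$. Hence $\delta_k\otimes\xi\mapsto\pi(e_{k1})V\xi$ identifies $\mathbb C^n\otimes eH$ with $(1-e)H$. In this picture $V$ and $\pi$ are fixed, the representation is determined by $\tau$ and $\varphi|_{eH}$, and its commutant consists of the operators $S_0\oplus(1_n\otimes S_0)$ with $S_0\in B(eH)$ commuting with $\varphi(M_n)|_{eH}$.
\begin{itemize}
\item If $\tau<1$, then $h=1-\tau$ on $eH$, so $(1-\tau)^{-1}\varphi|_{eH}$ is a unital representation of $M_n$ and $eH=\mathbb C^n\otimes K'$, with commutant $B(K')$. The representation is determined by $(\tau,\dim K')$, and it is irreducible if and only if $\dim K'=1$, that is, $\dim H=n+n^2$.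
\item If $\tau=1$, then $\varphi$ vanishes on $eH$, the commutant is $B(eH)$, and the representation is irreducible if and only if $\dim eH=1$, that is, $\dim H=n+1$.
\end{itemize}
So for each $\tau\in[0,1]$ there is at most one irreducible representation, and it is recognized by its dimension.

By \eqref{eq:vn}, $\vartheta(X)(t)=t\,1\otimes P$, so $\vartheta(T)(t)=t\,1$. The evaluations listed in the statement, composed with $\vartheta$, have $\tau=t$ and the right dimensions; hence they are irreducible and exhaust the irreducible representations of $\mathcal U$. So $\vartheta$ is injective. Its image $\mathcal B$ contains $1$ and $t\,1$, hence $C([0,1])1$, and by irreducibility $\{b(t):b\in\mathcal B\}$ is the whole fiber $\{f(t):f\in D_n\}$ for each $t$. Given $f\in D_n$ and $\varepsilon>0$, choose $b_t\in\mathcal B$ with $b_t(t)=f(t)$; it is $\varepsilon$-close to $f$ near $t$, and patching finitely many $b_t$ with a partition of unity gives an element of $\mathcal B$ within $\varepsilon$ of $f$. So $\mathcal B=D_n$. Finally, $1=v_n^*v_n+\varphi_n(1)$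 lies in $C^*(\varphi_n(M_n),v_n)$.
\end{proof}

The relations translate into the language of comparison in both directions.

\begin{lemma}\label{lem:divide}
Let $\theta:D_N\to A$ be unital, $E_{ij}$ the matrix units of $M_N$, $z=\theta\varphi_N(E_{11})$ and $r\in[0,1)$. Then $N[(z-r)_+]\le[1]\le(N+1)[(z-r)_+]$.
\end{lemma}

\begin{proof}
Put $h=\theta\varphi_N(1)$ and $V=\theta(v_N)$. Then $N[(z-r)_+]=[(h-r)_+]\le[1]$. Since $(h-r)_++(1-h)\ge(1-r)1$, facts (F3) and (F2) give $[1]\le N[(z-r)_+]+[VV^*]$. As $zV=V$, we have $(z-r)_+VV^*=(1-r)VV^*$ by (F7), so $[VV^*]\le[(z-r)_+]$ by (F4).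
\end{proof}

\begin{lemma}[Completion]\label{lem:complete}
Let $A$ be unital, $\varphi':M_n\to A$ of order zero, $q\in A_+$ with $\varphi'(e_{11})q=q$ and $[1-\varphi'(1)]\le[q]$. Let $s\in(0,1)$ and $\ell=R_{0,1-s}$. Then there is a unital $\theta:D_n\to A$ with $\theta\varphi_n=\ell(\varphi')$.
\end{lemma}

\begin{proof}
Fact (F1) loses an $\varepsilon$, and $\ell$ absorbs the loss. Choose $V_0$ with $V_0^*V_0=(1-\varphi'(1)-s)_+$ and $V_0V_0^*\in\operatorname{her}(q)$, and put $V=(1-s)^{-1/2}V_0$. Since $(1-s-r)_+/(1-s)=1-\ell(r)$, we get $V^*V=1-\ell(\varphi')(1)$. By (F7), $\ell(\varphi'(e_{11}))q=q$ and so $\ell(\varphi')(e_{11})V=V$. Apply Proposition~\ref{prop:universal}.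
\end{proof}

\begin{proposition}\label{prop:cb}
Let $A$ be unital with $\operatorname{Cu}(A)$ almost unperforated, and assume {\rm(c)}. Then for every $n\ge2$ there is a unital homomorphism $D_n\to A$.
\end{proposition}

\begin{proof}
We group $N$ small parts into $n$ bundles of $k$; at most $n$ parts are left over, and they fit under one bundle with a margin if $k\ge n+1$. This is where $N$ has to be large. Choose $N\ge n(n+1)$ and $y$ as in (c), and $k=\lfloor N/n\rfloor\ge n+1$, so that $N+1\le nk+n$. As $[1]\ll[1]\le(N+1)y$, there is $y'\ll y$ with $[1]\le(N+1)y'$. Let $B=A\otimes\mathcal K$, let $z\in B_+$ be a contraction with $[z]=ky$, and choose $\varepsilon\in(0,1)$ with $ky'\le[(z-\varepsilon)_+]$. Put $z'=(z-\frac\varepsilon2)_+$. Since $n[z]\le Ny\le[1]$, fact (F1), applied in $M_n(B)$ to $\operatorname{diag}(z,\dots,z)\precsim\operatorname{diag}(1_A,0,\dots,0)$, gives a row $(x_1,\dots,x_n)$ with $x_i\in1_AB$ and $x_i^*x_j=\delta_{ij}z'$. With polar decompositions $x_i=W_iz'^{1/2}$ in $B^{**}$, the formula $\alpha(g\otimes e_{ij})=W_ig(z')W_j^*$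 defines a homomorphism on $C_0((0,1])\otimes M_n$. Its values lie in $1_AB1_A=A$, since $\alpha(t^{j'+1}\otimes e_{ij})=x_iz'^{j'}x_j^*$.

Let $\varphi'=\alpha(R_{0,\varepsilon/2}\otimes\cdot)$, $p=\alpha((t-\frac\varepsilon2)_+\otimes1)$ and $q=\alpha((t-\frac\varepsilon2)_+\otimes e_{11})$. Then $(1-\varphi'(1))p=0$, $\varphi'(e_{11})q=q$, $[p]=n[q]$, and $[q]=[(x_1x_1^*-\frac\varepsilon2)_+]=[(z-\varepsilon)_+]\ge ky'$ by (F2). If $\lambda$ is normalized, then $\lambda(y')\ge\frac1{N+1}$, so by (F4)
\[
\lambda(1-\varphi'(1))\le1-\lambda(p)\le1-\frac{nk}{N+1}\le\frac n{N+1},\qquad\lambda(q)\ge\frac k{N+1}\ge\frac{n+1}{N+1}.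
\]
If $\lambda$ is infinite, then $\lambda(y')=\infty=\lambda(q)$. Corollary~\ref{cor:comparison} with $\gamma=\frac n{n+1}$ gives $[1-\varphi'(1)]\le[q]$, and Lemma~\ref{lem:complete} applies.
\end{proof}

\section{Good maps and connecting maps}\label{sec:connecting}

Two unital maps $D_n\to A$ can be matched only if the elements $\theta\varphi_n(e_{11})$ have similar spectral distributions, and Example~\ref{ex:backforth} asks for mass at every level. So we prescribe a distribution. For a probability measure $\nu$ on $[0,1]$ let $\tau_\nu(f)=\int\operatorname{tr}f(t)\,d\nu(t)$, with $\operatorname{tr}$ the normalized trace. Every tracial state of $D_n$ has this form. Indeed, if $\tau$ is extreme and $g\in C([0,1])$, $0\le g\le1$, then the trace $\tau(g\,\cdot)\le\tau$ is a multiple of $\tau$; so $\tau$ is multiplicative on $C([0,1])1$, restricts there to a point evaluation, and factors through the fiber at that point, a matrix algebra. The $\tau_\nu$ form a weak$^*$ compact convex set containing these traces, and the Krein--Milman theorem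 concludes.

Let $\mu=\frac12(\delta_0+\mathrm{Leb})$, half the point mass at $0$ plus half the Lebesgue measure. For $r\in[0,1)$ the matrix $(\varphi_n(e_{11})(t)-r)_+$ has rank $n+1$ if $t<1-r$ and rank $n$ otherwise, and $\mu([0,1-r))=1-\frac r2$. So the $\mu$-average of its normalized rank is
\[
\Delta_n(r)=\frac{2n+2-r}{2n(n+1)},\qquad\text{and}\qquad n\Delta_n(r)=1-\frac r{2(n+1)}.
\]
Both halves of $\mu$ matter. The Lebesgue half gives $\Delta_n$ a nonzero slope, which is the mass between levels. The point mass makes the defect $1-n\Delta_n(r)$ at most $\frac1{2(n+1)}$, half of the lower bound $\frac1{n+1}$ of Lemma~\ref{lem:divide}; this is the room for finding $v$ by comparison and for rotating it.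

\begin{definition}\label{def:good}
Let $A$ be unital, $n\ge2$, $\delta>0$. A positive contraction $a\in A$ is \emph{$(n,\delta)$-good} if
\begin{enumerate}
\item[(G1)] $|\lambda((a-r)_+)-\Delta_n(r)|\le\delta$ for all $r\in[0,1)$ and all normalized $\lambda$;
\item[(G2)] $\lambda(\eta(a))=\infty$ for all infinite $\lambda$ and all $\eta\in C([0,1])_+$ with $\eta(0)=\eta(1)=0$ that are strictly positive on an open interval of length at least $\delta$.
\end{enumerate}
A unital homomorphism $\theta:D_n\to A$ is \emph{$\delta$-good} if $\theta\varphi_n(e_{11})$ is $(n,\delta)$-good.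
\end{definition}

The connecting maps $\iota:D_n\to D_N$ have three tasks: to contain two candidates for the image of $v_n$ with orthogonal ranges, to make \emph{every} unital map on $D_N$ good on $D_n$, and to pull all traces back close to $\tau_\mu$. By Proposition~\ref{prop:universal} we need an order zero map $\psi:M_n\to D_N$ and an element $w$. We take $\psi$ to be $\varphi_N$ restricted to $M_n\otimes1$ and weighted by a diagonal matrix whose eigenvalues imitate the distribution of $\varphi_n(1)$ under $\tau_\mu$.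

Fix $n\ge2$ and $M\ge2$. Put $K=2(n+1)M$ and $N=nK$, and identify $M_N=M_n\otimes M_K$, with matrix units $f_{ij}$ of $M_K$ and $E_{11}=e_{11}\otimes f_{11}$. Let $C=\operatorname{diag}(c_1,\dots,c_K)$, where $c_i=1$ for the first $(2n+1)M$ indices and the remaining $M$ entries are $\frac j{M+1}$, $1\le j\le M$. Let $Q\in M_K$ be the projection onto the first $(2n+1)M$ coordinates, and write $Q=Q_1+Q_2$ with diagonal projections of ranks at least $nM+1$; this is possible as $(2n+1)M\ge2nM+2$. Put $\chi=R_{0,1/2}$, $g_i=c_i\chi$ and $G=\chi C=\operatorname{diag}(g_i)\in C_0((0,1],M_K)$. With $P,P^\perp$ now in $M_{N+1}$ and $s$ the parameter of $D_N$, define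
\[
\psi(x)=\bar\varphi_N(x\otimes G),\qquad\psi(x)(s)=x\otimes\big(C\otimes P+\chi(1-s)\,C\otimes P^\perp\big).
\]
This is an order zero map with $\bar\psi(g\otimes x)=\bar\varphi_N(x\otimes\operatorname{diag}(g\circ g_i))$. The factor $\chi$ makes $\psi$ constant for $s\le\frac12$, which leaves time to move $w$ from one boundary condition to the other.

\begin{lemma}\label{lem:iota}
For $j=1,2$ there is $w_j\in D_N$ with $w_j^*w_j=1-\psi(1)$, $\psi(e_{11})w_j=w_j$ and $\chi(\varphi_N)(e_{11}\otimes Q_j)\,w_j=w_j$. The unital homomorphism $\iota:D_n\to D_N$ with $\iota\varphi_n=\psi$ and $\iota(v_n)=w_1$ is injective.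
\end{lemma}

\begin{proof}
Say that an element $d\ge0$ \emph{lies under} a projection $S$ if $Sd=d$. Let
\[
d(s)=1-\psi(1)(s)=1_n\otimes\big[(1-C)\otimes P+(1-\chi(1-s)C)\otimes P^\perp\big].
\]
For $s\le\frac12$, $d(s)=1_n\otimes(1-C)\otimes1$ lies under $S_0=1_n\otimes(1-Q)\otimes1_{N+1}$. For all $s$, $d(s)$ lies under $S=1_n\otimes(1-Q)\otimes P+1_N\otimes P^\perp\ge S_0$.

Fix $j$. Since $e_{11}\otimes Q_j$ has rank at least $nM+1$, there are partial isometries $x_0\in M_N$ with source $1_n\otimes(1-Q)$ (rank $nM$) and range under $e_{11}\otimes Q_j$, and $x_1\in M_{N+1}$ with source $(1_n\otimes(1-Q))\oplus1$ (rank $nM+1$) and range under $(e_{11}\otimes Q_j)\oplus0$. Put $W'=\sigma_N(x_1)$; it has source $S$ and range under $e_{11}\otimes Q_j\otimes P$. Both $x_0\otimes1_{N+1}$ and $W'S_0$ have source $S_0$ and range under $e_{11}\otimes Q_j\otimes1$. The isometries between two finite-dimensional Hilbert spaces form a path-connected set, because the unitary group of the target is path-connected and acts transitively. So there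 is a path $(W_s)_{0\le s\le1/2}$ of such partial isometries from $x_0\otimes1$ to $W'S_0$. Put $w_j(s)=W_sd(s)^{1/2}$ for $s\le\frac12$ and $w_j(s)=W'd(s)^{1/2}$ for $s\ge\frac12$. The two formulas agree at $\frac12$, as $d(\frac12)$ lies under $S_0$. We have $w_j(0)\in M_N\otimes1$, and $w_j(1)\in\sigma_N(M_{N+1})$ because $d(1)=\sigma_N((1_n\otimes(1-C))\oplus1)$. Also $w_j^*w_j=d$. For $s\le\frac12$ we have $\psi(e_{11})(s)=e_{11}\otimes C\otimes1$ and $\chi(\varphi_N)(e_{11}\otimes Q_j)(s)=e_{11}\otimes Q_j\otimes1$, which act as the identity on the range of $e_{11}\otimes Q_j\otimes1$. For $s\ge\frac12$ both elements still act as the identity on the range of $e_{11}\otimes Q_j\otimes P$, which contains the range of $w_j(s)$. This proves the identities, and Proposition~\ref{prop:universal} gives $\iota$.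

Let $t\in(0,1]$ and $s=\frac{1+t}2$, so $\chi(1-s)=1-t$ is an eigenvalue of $\psi(1)(s)$. The representation $\operatorname{ev}_s\circ\iota$ is a direct sum of irreducible representations of $D_n$, and $\varphi_n(1)$ has the eigenvalue $1-t\ne1$ only in the one at $t$. So $\iota(f)=0$ implies $f(t)=0$ for all $t\in(0,1]$, hence $f=0$.
\end{proof}

We call such an $\iota$ a \emph{connecting map with parameter $M$}.

\begin{lemma}\label{lem:good}
Let $\iota$ be a connecting map with parameter $M$, $\theta:D_N\to A$ unital, $z=\theta\varphi_N(E_{11})$ and $b=\theta\iota\varphi_n(e_{11})$. Then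
\begin{equation}\label{eq:distribution}
[(b-l)_+]=\sum_{i:\,c_i>l}\Big[\Big(z-\frac l{2c_i}\Big)_+\Big]\qquad(l\in[0,1)).
\end{equation}
If $0<\delta\le1$ and $M+1\ge2/\delta$, then $\theta\iota$ is $\delta$-good.
\end{lemma}

\begin{proof}
The elements $z_i=\theta\varphi_N(e_{11}\otimes f_{ii})$ are orthogonal, $[g(z_i)]=[g(z)]$ for $g\in C_0((0,1])_+$, and $g(b)=\sum_ig(g_i(z_i))$. Now $g_i(r)>l$ holds if and only if $c_i>l$ and $r>\frac l{2c_i}$. With (F3) and (F6) this gives \eqref{eq:distribution}.

(G1) Let $\lambda$ be normalized. By Lemma~\ref{lem:divide} each summand in \eqref{eq:distribution} has value in $[\frac1{N+1},\frac1N]$, and there are $q_l=K-\lfloor l(M+1)\rfloor$ summands. So $\lambda((b-l)_+)$ is within $\frac K{N(N+1)}\le\frac1N$ of $q_l/N$. Since $\lfloor l(M+1)\rfloor-lM\in(l-1,l]$, we have $|q_l-(K-Ml)|\le1$, and $(K-Ml)/N=\Delta_n(l)$. The total error is at most $\frac2N\le\delta$, because $N\ge12M$ and $M\ge\frac2\delta-1\ge\frac1\delta$.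

(G2) Let $\lambda$ be infinite and $\eta>0$ on $(u,u')\subset[0,1]$ with $u'-u\ge\delta\ge\frac2{M+1}$. For $j=\lfloor u(M+1)\rfloor+1$ the number $\frac j{M+1}$ lies in $(u,u')$, so $1\le j\le M$ and it equals some $c_i$. As $\eta\circ g_i=\eta(c_i)>0$ on $[\frac12,1]$, we get $[(z_i-\frac12)_+]\le[\eta(g_i(z_i))]\le[\eta(b)]$, and $\lambda((z_i-\frac12)_+)=\infty$ by Lemma~\ref{lem:divide}.
\end{proof}

\begin{corollary}\label{cor:goodexist}
If $A$ satisfies {\rm(b)}, then $\delta$-good unital maps $D_n\to A$ exist for all $n\ge2$ and $\delta\in(0,1]$.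
\end{corollary}

This corollary is the only use of hypothesis (b) in the proof of (b)$\Rightarrow$(a).

\begin{lemma}\label{lem:traces}
Let $f\in D_n$ and $\varepsilon>0$. For all large $M$, every connecting map $\iota$ with parameter $M$ satisfies $|\tau(\iota(f))-\tau_\mu(f)|<\varepsilon$ for all tracial states $\tau$ of $D_N$.
\end{lemma}

\begin{proof}
It suffices to treat $\tau=\operatorname{tr}\circ\operatorname{ev}_s$, uniformly in $s$. Write $\tau\iota=\tau_\nu$. The measure $\nu$ can be read off from $\varphi_n(1)$, whose image under $\iota$ is explicit. For $g\in C([0,1])$,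
\[
\frac1{n+1}\Big(ng(1)+\int g(1-t)\,d\nu(t)\Big)=\tau\iota\big(g(\varphi_n(1))\big)=\frac1K\sum_i\Big[\frac N{N+1}g(c_i)+\frac1{N+1}g(g_i(1-s))\Big].
\]
The right side differs by at most $\frac{2\|g\|}{N+1}$ from $\frac1K\sum_ig(c_i)=\frac{2n+1}{2n+2}g(1)+\frac1{2(n+1)}\cdot\frac1M\sum_jg(\frac j{M+1})$, which tends to $\frac{2n+1}{2n+2}g(1)+\frac1{2(n+1)}\int_0^1g$. So $\int g(1-t)\,d\nu\to\frac12g(1)+\frac12\int_0^1g$ uniformly in $s$. Take $g(1-t)=\operatorname{tr}f(t)$.
\end{proof}

\section{Matching the elements $v$ by rotations}\label{sec:rotation}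

When $d=s^*s$ is not a projection, the rotation angle of Example~\ref{ex:rotation} has to be damped where $d$ is small; there $s$ itself is small, so little is lost.

\begin{lemma}\label{lem:rotate}
Let $s,s'$ be elements of a unital $C^*$-algebra with $s^*s=s'^*s'=d\le1$ and $s'^*s=0$. For $\varepsilon\in(0,1)$ put $l(r)=\min(\frac1r,\frac1\varepsilon)$, $x=s'l(d)s^*$ and $U=\exp(\frac\pi2(x-x^*))$. Then $\|Us-s'\|\le2\sqrt\varepsilon$.
\end{lemma}

\begin{proof}
With $f(r)=rl(r)=\min(1,r/\varepsilon)$ we have $(x-x^*)s=s'f(d)$ and $(x-x^*)s'=-sf(d)$. Summing the exponential series, $Us-s'=s\cos(\frac\pi2f(d))+s'\big(\sin(\frac\pi2f(d))-1\big)$. Both terms have the form $sk(d)$ or $s'k(d)$ with $|k|\le1$ and $k=0$ on $[\varepsilon,1]$, and $\|sk(d)\|^2=\|s'k(d)\|^2=\|d\,k(d)^2\|\le\varepsilon$.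
\end{proof}

\begin{lemma}\label{lem:matchv}
Let $\iota:D_n\to D_N$ be a connecting map and $\varepsilon>0$. There is $\delta^*>0$ with the following property. For every unital $A$ and all unital $\theta_1,\theta_2:D_N\to A$ with $\|\theta_1\varphi_N(E_{ij})-\theta_2\varphi_N(E_{ij})\|\le\delta^*$ for all $i,j$, there is a unitary $u\in A$ with $\|u\theta_2(\iota(c))u^*-\theta_1(\iota(c))\|\le\varepsilon$ for $c\in\{\varphi_n(e_{ij}),v_n\}$.
\end{lemma}

\begin{proof}
We pass to a sequence algebra, where ``nearly agree'' becomes ``agree.'' If the lemma fails, there are counterexamples $(A_k,\theta_1^k,\theta_2^k)$ for $\delta^*=\frac1k$. They induce unital maps $\Theta_1,\Theta_2:D_N\to\mathcal Q=\prod_kA_k/\bigoplus_kA_k$ that agree on $C^*(\varphi_N(M_N))$, the image of $\bar\varphi_N$. This algebra contains $\psi(M_n)$ and $\chi(\varphi_N)(e_{11}\otimes Q_j)$. So $\varphi=\Theta_i\psi$ and $z_j=\Theta_i(\chi(\varphi_N)(e_{11}\otimes Q_j))$ do not depend on $i$, and $z_1z_2=0$. Let $s_1=\Theta_1(w_1)$, $s_2=\Theta_2(w_1)$, $s_3=\Theta_1(w_2)$.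 By Lemma~\ref{lem:iota}, $s_i^*s_i=1-\varphi(1)=:d$, $\varphi(e_{11})s_i=s_i$, $z_1s_1=s_1$, $z_1s_2=s_2$ and $z_2s_3=s_3$. Hence $s_3^*s_1=s_3^*s_2=0$.

Let $H$ and $\Psi$ be as in Lemma~\ref{lem:amp} for $\varphi$. Apply Lemma~\ref{lem:rotate} to the pairs $(s_2,s_3)$ and $(s_3,s_1)$ with a parameter $\varepsilon'$ such that $4\sqrt{\varepsilon'}\le\varepsilon/2$. The elements $s_3l(d)s_2^*$ and $s_1l(d)s_3^*$ lie in $H$, so we get skew-adjoint $K_1,K_2\in H$ such that $u_0=e^{K_2}e^{K_1}$ satisfies $\|u_0s_2-s_1\|\le\varepsilon/2$ and $u_0-1\in H$.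

The unitary $u_0$ acts in the first corner only and need not commute with $\varphi(M_n)$, so we amplify it: $u=e^{\Psi(K_2)}e^{\Psi(K_1)}=1+\Psi(u_0-1)$. By Lemma~\ref{lem:amp}, $u$ commutes with $\varphi(M_n)$, $us_2=u_0s_2$, and $d(u-1)^*=d\,\Psi(u_0^*-1)=0$. The last identity gives $s_2(u-1)^*=0$, since $s_2^*s_2=d$. Thus $u\varphi(\cdot)u^*=\varphi$ and $\|us_2u^*-s_1\|=\|u_0s_2-s_1\|\le\varepsilon/2$. Lift $\Psi(K_1),\Psi(K_2)$ to bounded sequences of skew-adjoint elements; exponentiating lifts $u$ to unitaries $u_k\in A_k$. For large $k$, the unitary $u_k$ satisfies the conclusion for $\theta_1^k,\theta_2^k$, a contradiction.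
\end{proof}

The lemma controls $\iota(v_n)=w_1$ but says nothing about $v_N$, for which no third element is provided. This is why, in Section~\ref{sec:proof}, the matching of $v$ lags one step behind the matching of the order zero maps.

\section{Back and forth for positive elements}\label{sec:backforth}

\subsection*{Extending a partial intertwiner}
Let $x$ be a contraction with source $p=x^*x$ and range $q=xx^*$, and suppose that $S$ acts as a unit on $p$ and $T$ on $q$. We want to enlarge $x$ so that its source fills $S$ and its range stays in $T$. For projections one adds $z$ from $S-p$ into $T-q$. For positive elements $p(S-p)\ne0$, so we first cut $x$ down to the part where $p\ge\frac14$, and send $z$ into the part of $T$ that avoids a slightly larger piece of $q$. Put $\xi=R_{1/4,1/2}$ and $\xi_0=R_{1/8,1/4}$, so $\xi\xi_0=\xi$.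

\begin{lemma}\label{lem:extend}
Let $A$ be unital, $x\in A$ a contraction, $p=x^*x$, $q=xx^*$, and $S,T\in A_+$ contractions with $Sp=p$, $Tq=q$. If $[S-\xi(p)]\le[T-\xi_0(q)]$, there is a contraction $x'\in A$ such that $p'=x'^*x'$ and $q'=x'x'^*$ satisfy:
\begin{enumerate}
\item[(1)] $p'\in\operatorname{her}(S)$, and $p'c=c$ whenever $Sc=c$;
\item[(2)] $q'\in\operatorname{her}(T)$;
\item[(3)] if $pc=c$, then $p'c=c$ and $x'c=xc$;
\item[(4)] if $qd=d$, then $q'd=d$ and $x'^*d=x^*d$.
\end{enumerate}
\end{lemma}

\begin{proof}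
Taking adjoints in $Sp=p$ shows that $S$ commutes with $p$, and $S-\xi(p)=S^{1/2}(1-\xi(p))S^{1/2}$ is a positive element of $\operatorname{her}(S)$; likewise $T-\xi_0(q)\in\operatorname{her}(T)_+$. By (F1) choose $z$ with $z^*z=(S-\xi(p)-\frac12)_+$ and $zz^*\in\operatorname{her}(T-\xi_0(q))$. Let $\hat x=xk(p)$ with $k(r)=(\xi(r)/r)^{1/2}$, so $\hat x^*\hat x=\xi(p)$ and $\hat x\hat x^*=\xi(q)$. Since $\xi(q)(T-\xi_0(q))=\xi(q)-\xi(q)=0$, fact (F7) gives $\xi(q)z=0$, hence $\hat x^*z=0$. For $x_1=\hat x+z$ we get
\[
p_1=x_1^*x_1=\xi(p)+\big(S-\xi(p)-\tfrac12\big)_+ .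
\]
A point $(\beta,\pi)$ of the joint spectrum of $(S,p)$ satisfies $\beta\pi=\pi$, so $\pi=0$ or $\beta=1$; the corresponding values of $p_1$ are $(\beta-\frac12)_+$ and $\max(\xi(\pi),\frac12)$. So $p_1\le1$, and $p_1\ge\frac12$ where $S=1$. We rescale to recover the $\frac12$ lost in (F1): put $x'=x_1k_1(p_1)$ with $k_1(r)=\min(\frac1r,2)^{1/2}$, so $p'=\min(1,2p_1)\le1$.

(1) Both summands of $p_1$ lie in $\operatorname{her}(S)$, hence so does $p'$. If $Sc=c$, then $F(S,p)c=F(1,p)c$ for every $F\in C([0,1]^2)$, by polynomial approximation; so $p'c=\min(1,2\max(\xi(p),\frac12))c=c$.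

(2) $\hat x\hat x^*$ and $zz^*$ lie in $\operatorname{her}(T)$, so $\hat x,z,x'\in\overline{TA}$ by (F7).

(3) If $pc=c$, then $Sc=Spc=c$, $\xi(p)c=c$ and $(S-\xi(p))c=0$. So $z^*zc=0$, $zc=0$, $p_1c=c$, $p'c=c$, and $x'c=x_1c=xk(p)c=xc$, as $k_1(1)=k(1)=1$.

(4) The element $c=x^*d$ satisfies $pc=x^*qd=c$. By (3), $x'c=xc=qd=d$; so $x'^*d=p'c=c=x^*d$ and $q'd=x'c=d$.
\end{proof}

To verify the hypothesis of Lemma~\ref{lem:extend} we use, for every functional $\lambda$,
\begin{equation}\label{eq:bounds}
\lambda(S-\xi(p))+\lambda\big((p-\tfrac12)_+\big)\le\lambda(S),\qquad\lambda(T)\le\lambda(T-\xi_0(q))+\lambda(\xi_0(q)).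
\end{equation}
The first holds by (F4): both elements lie in $\operatorname{her}(S)$, and $S$ and $\xi(p)$ both act as units on $(p-\frac12)_+$, so the product is $0$. The second is (F3).

\subsection*{Levels}
Fix $n\ge2$ and $0<\kappa\le\frac1{40}$. Put
\[
l_j=1-j\kappa,\qquad\omega=\frac\kappa{2n(n+1)}=\Delta_n(l_{j+1})-\Delta_n(l_j),\qquad\delta=\frac\omega{20}=\frac\kappa{40n(n+1)} .
\]
So $\omega$ is the mass of one level, and $\delta$-goodness determines masses up to a small fraction of it. Let $m_i=3i-2$, let $I$ be the largest odd integer with $(m_I+4)\kappa<1$, and $m=m_I$. Then $l_{m+4}>0$; $l_m\le10\kappa$, since $(m+10)\kappa\ge1$ by maximality; $m\equiv1\pmod6$; and $m\ge31$, since $35\kappa<1$. For $1\le j\le m+3$ let $\rho_j=R_{l_{j+1},l_j}$. Then $\rho_j\le\rho_{j+1}$, $\rho_k\rho_j=\rho_j$ for $k>j$, and $[\rho_j(a)]=[(a-l_{j+1})_+]$ by (F6). Let $L=\kappa\sum_{j=1}^{m-1}\rho_j$. As $\kappa\rho_j(r)$ is the length of $[l_{j+1},l_j]\cap[0,r]$, the number $L(r)$ is the length of $[l_m,l_1]\cap[0,r]$, and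
\begin{equation}\label{eq:L}
|L(r)-r|\le l_m+\kappa\le11\kappa .
\end{equation}
The last ramp on the source side is allowed to be steeper than the others; Section~\ref{sec:extension} needs this freedom.

\begin{lemma}[Back and forth]\label{lem:backforth}
Let $A$ be unital with $\operatorname{Cu}(A)$ almost unperforated, let $a,b\in A$ be $(n,\delta)$-good, let $l_{m+1}<l''<l'<l_m$ and $\rho^\flat=R_{l'',l'}$. There is a contraction $x\in A$ such that $p=x^*x$ and $q=xx^*$ satisfy: $p\in\operatorname{her}(\rho^\flat(b))$; $pc=c$ whenever $\rho^\flat(b)c=c$; $q\in\operatorname{her}(\rho_{m+2}(a))$; and $\|xL(b)x^*-L(a)\|\le9\kappa$.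
\end{lemma}

\begin{proof}
Write $a_j=\rho_j(a)$, $b_j=\rho_j(b)$, and $\tilde b_{m_i}=b_{m_i}$ for $i<I$, $\tilde b_{m_I}=\rho^\flat(b)$. We construct contractions $x_1,\dots,x_I$, with $p_i=x_i^*x_i$ and $q_i=x_ix_i^*$, such that:
\begin{itemize}
\item for odd $i$: $p_i\in\operatorname{her}(\tilde b_{m_i})$, $p_ic=c$ whenever $\tilde b_{m_i}c=c$, and $q_i\in\operatorname{her}(a_{m_i+2})$;
\item for even $i$: $q_i\in\operatorname{her}(a_{m_i})$, $q_id=d$ whenever $a_{m_i}d=d$, and $p_i\in\operatorname{her}(b_{m_i+2})$;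
\item if $p_ic=c$, then $p_{i+1}c=c$ and $x_{i+1}c=x_ic$; if $q_id=d$, then $q_{i+1}d=d$ and $x_{i+1}^*d=x_i^*d$.
\end{itemize}

\emph{Start.} Apply Lemma~\ref{lem:extend} to $x=0$, $S=b_1$, $T=a_3$. For normalized $\lambda$, $\lambda(b_1)\le\Delta_n(l_2)+\delta$ and $\lambda(a_3)\ge\Delta_n(l_2)+2\omega-\delta$; the ratio of these bounds is a constant less than $1$. For infinite $\lambda$, take $\eta$ positive exactly on $(l_4,l_3)$, an interval of length $\kappa\ge\delta$; then $\lambda(a_3)\ge\lambda(\eta(a))=\infty$ by (F6) and (G2). Corollary~\ref{cor:comparison} gives $[b_1]\le[a_3]$.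

\emph{One step.} Let $(a',b')$ be $(a,b)$ or $(b,a)$, let $1\le j\le m-3$, and let $y$ be a contraction with $y^*y\in\operatorname{her}(\rho_{j+2}(b'))$, $yy^*\in\operatorname{her}(\rho_j(a'))$, and $yy^*d=d$ whenever $\rho_j(a')d=d$. Let $\rho$ be a ramp that is $1$ on $[l_{j+3},1]$ and $0$ on $[0,l_{j+4}]$. We claim that Lemma~\ref{lem:extend} applies to $y$, $S=\rho(b')$ and $T=\rho_{j+5}(a')$.

We have $Sy^*y=y^*y$ and $Tyy^*=yy^*$ by (F7), since $\rho\rho_{j+2}=\rho_{j+2}$ and $\rho_{j+5}\rho_j=\rho_j$. The element $d=(a'-l_j)_+$ satisfies $\rho_j(a')d=d$, so $yy^*d=d$, $(yy^*-\frac12)_+d=\frac12d$, and $[d]\le[(yy^*-\frac12)_+]=[(y^*y-\frac12)_+]$. Also $\xi_0(yy^*)\in\operatorname{her}(\rho_j(a'))$. For normalized $\lambda$, \eqref{eq:bounds} and (G1) give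
\begin{align*}
\lambda(S-\xi(y^*y))&\le\lambda((b'-l_{j+4})_+)-\lambda((a'-l_j)_+)\le4\omega+2\delta=4.1\,\omega,\\
\lambda(T-\xi_0(yy^*))&\ge\lambda((a'-l_{j+6})_+)-\lambda((a'-l_{j+1})_+)\ge5\omega-2\delta=4.9\,\omega,
\end{align*}
where $l_{j+6}\ge l_{m+3}>0$. For infinite $\lambda$, take $\eta$ positive exactly on $(l_{j+3},l_{j+2})$. Then $\eta\rho_j=0$ and $\rho_{j+5}\eta=\eta$, so $\eta(a')yy^*=0$ and $(T-\xi_0(yy^*))\eta(a')=\eta(a')$; by (F4) and (G2), $\lambda(T-\xi_0(yy^*))=\infty$. Corollary~\ref{cor:comparison} with $\gamma=\frac{41}{49}$ proves the claim.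

For odd $i<I$, apply the claim with $(a',b')=(b,a)$, $y=x_i^*$, $j=m_i$, $\rho=\rho_{j+3}$, and let $x_{i+1}$ be the adjoint of the contraction obtained. For even $i$, apply it with $(a',b')=(a,b)$, $y=x_i$, $j=m_i\le m-3$, and $\rho=\rho_{j+3}$ if $i+1<I$, $\rho=\rho^\flat$ if $i+1=I$; in the last case $j+3=m$, and $\rho^\flat$ is $1$ on $[l_m,1]$ and $0$ on $[0,l_{m+1}]$. Since $m_{i+1}=j+3$, properties (1)--(4) of Lemma~\ref{lem:extend} are the three items above. Let $x=x_I$. It remains to prove the norm estimate.

\emph{Interlacing.} Let $i$ be odd, $3\le i<I$, and $c=b_{m_i-1}^{1/2}$. Then $b_{m_i}c=c$, so $p_ic=c$ and, by the third item, $xc=x_ic$. Thus $xb_{m_i-1}x^*=x_ib_{m_i-1}x_i^*\le q_i$ lies in $\operatorname{her}(a_{m_i+2})$, and $xb_{m_i-1}x^*\le a_{m_i+3}$ by (F5). The indices $m_i-1$ are $6,12,\dots,m-7$. For $1\le j\le m-10$ the smallest one that is at least $j$ is at most $j+5$, so $xb_jx^*\le a_{j+9}$.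

Let $i$ be even and $d=a_{m_i-1}^{1/2}$. Then $q_id=d$, so $qd=d$ and $x^*d=x_i^*d$. Thus $x^*a_{m_i-1}x=x_i^*a_{m_i-1}x_i\le p_i$ lies in $\operatorname{her}(b_{m_i+2})$, hence is at most $b_{m_i+3}$, and $a_{m_i-1}=qa_{m_i-1}q\le xb_{m_i+3}x^*$. The indices $m_i+3$ are $7,13,\dots,m$. For $10\le j\le m-1$ the largest one that is at most $j$ is at least $j-5$, so $xb_jx^*\ge a_{j-9}$.

Summing, and bounding nine terms on each side by $1$,
\[
L(a)-9\kappa\le\kappa\sum_{k=1}^{m-10}a_k\le xL(b)x^*\le\kappa\sum_{k=10}^{m-1}a_k+9\kappa\le L(a)+9\kappa.\qedhere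
\]
\end{proof}

\section{Extending a good map along a connecting map}\label{sec:extension}

\begin{proposition}\label{prop:extension}
Let $A$ be unital with $\operatorname{Cu}(A)$ almost unperforated, and assume {\rm(b)}. Let $n\ge2$, $0<\kappa\le\frac1{40}$, $\delta=\frac\kappa{40n(n+1)}$. Let $\theta:D_n\to A$ be unital and $\delta$-good, and let $\iota:D_n\to D_N$ be a connecting map with parameter $M$, $M+1\ge2/\delta$. For every $\delta'\in(0,1)$ there is a unital $\delta'$-good $\theta':D_N\to A$ with
\[
\|\theta'\iota\varphi_n(e_{kl})-\theta\varphi_n(e_{kl})\|\le32\kappa\qquad(1\le k,l\le n).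
\]
\end{proposition}

The plan is to take a very good map $\theta_0$ on $D_N$, with order zero part $\Phi_0$, to intertwine $\theta_0\iota$ with $\theta$ on the order zero parts by a contraction $Y$, and to conjugate $\Phi_0$ by it. The difficulty is that conjugation by a contraction is multiplicative only where its source acts as a unit, and $Y^*Y$ covers only the part of $\Phi_0$ seen by the ramps above $l''$. So $Y$ must be extended once more, to a source $E$ that covers almost all of $\Phi_0(1)$, with target $1$. The margin in this comparison is $1-\lambda(E)$, of order $s/N$ for a small $s$, far less than the mass $\omega$ of a level. We therefore need to know $\lambda(p)$ to that precision. By \eqref{eq:distribution}, the spectral mass of $b=\theta_0\iota\varphi_n(e_{11})$ sits almost entirely at the points $c_i$; so we place the last ramp $\rho^\flat$ on a short interval that contains no $c_i$.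

\begin{proof}
Keep the notation of Sections~\ref{sec:connecting} and~\ref{sec:backforth}. Choose in this order:
\begin{itemize}
\item $l''\in(l_{m+1},l_m)$ different from all $c_i$;
\item $s>0$ with $s<l''/2$ and $4s\le\min(\kappa,\delta'/2)$, and put $\omega'=\dfrac s{16(N+1)}$;
\item $l'\in(l'',l_m)$ with no $c_i$ in $[l'',l']$ and $l'-l''\le sl''/8$;
\item $\delta_0\in(0,\delta'/2]$ with $N\delta_0\le\omega'/4$; in particular $N\delta_0\le\frac1{4(N+1)}$.
\end{itemize}
Let $\theta_0:D_N\to A$ be unital and $\delta_0$-good (Corollary~\ref{cor:goodexist}), $\Phi_0=\theta_0\varphi_N$, $z=\Phi_0(E_{11})$, and, for a functional $\lambda$, $\Lambda(r)=\lambda((z-r)_+)$. Let $\alpha$ and $\beta$ be the homomorphisms on $C_0((0,1])\otimes M_n$ associated with $\theta\varphi_n$ and $\theta_0\iota\varphi_n$, and $a=\alpha(t\otimes e_{11})$, $b=\beta(t\otimes e_{11})$. Both are $(n,\delta)$-good, $b$ by Lemma~\ref{lem:good}. Let $x,p,q$ be given by Lemma~\ref{lem:backforth} for $\rho^\flat=R_{l'',l'}$.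

\emph{Step 1: from the corner to matrices.} Let $\zeta=R_{0,l_{m+4}}$. It equals $1$ on the supports of $\rho^\flat$ and of all $\rho_j$, so $\zeta(a)x=x=x\zeta(b)$ by (F7). Put
\[
Y=\sum_i\alpha(\zeta\otimes e_{i1})\,x\,\beta(\zeta\otimes e_{1i}),\qquad\bar p=Y^*Y,\qquad\bar q=YY^*.
\]
Since $x^*\alpha(\zeta\otimes e_{1i})\alpha(\zeta\otimes e_{j1})x=\delta_{ij}x^*\zeta(a)^2x=\delta_{ij}p$, we get $\bar p=\Psi(p)$, where $\Psi$ is the amplification of Lemma~\ref{lem:amp} for the order zero map $\beta(\zeta\otimes\cdot)$. So $Y$ is a contraction, and $\lambda(g(\bar p))=n\lambda(g(p))$ for $g\in C_0((0,1])_+$. In the same way $\bar q=\sum_i\alpha(\zeta\otimes e_{i1})q\alpha(\zeta\otimes e_{1i})$. For $j\le m-1$ we have $\rho^\flat\rho_j^{1/2}=\rho_j^{1/2}$, so $pb_j^{1/2}=b_j^{1/2}$ with $b_j=\rho_j(b)$, and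
\[
\bar p\,\beta(\rho_j\otimes e_{kl})=\beta(\zeta\otimes e_{k1})\,p\,b_j^{1/2}\beta(\rho_j^{1/2}\otimes e_{1l})=\beta(\rho_j\otimes e_{kl}).
\]
Also $\beta(\zeta\otimes e_{1i})\beta(\rho_j\otimes e_{kl})\beta(\zeta\otimes e_{i'1})=\delta_{ik}\delta_{li'}b_j$. Summing over $j$,
\begin{equation}\label{eq:Y}
\bar p\,\beta(L\otimes e_{kl})=\beta(L\otimes e_{kl}),\qquad Y\beta(L\otimes e_{kl})Y^*=\alpha(\zeta\otimes e_{k1})\,xL(b)x^*\,\alpha(\zeta\otimes e_{1l}).
\end{equation}

\emph{Step 2: extending $Y$ to almost all of $\Phi_0$.} Let $f_0=R_{s/2,s}$ and $E=f_0(\Phi_0(1))=\bar\Phi_0(f_0\otimes1)$. If $g\in C_0((0,1])$ vanishes on $(0,l'']$, then $\beta(g\otimes x')=\bar\Phi_0(x'\otimes\operatorname{diag}(g\circ g_i))$ for $x'\in M_n$, and $g(g_i(r))\ne0$ implies $2r\ge g_i(r)>l''$, so $r>s$. Hence $E\beta(g\otimes x')=\beta(g\otimes x')$. As $p=\lim_k\rho^\flat(b)^{1/k}p$, each $\beta(\zeta\otimes e_{i1})p$ is a limit of elements $\beta(\zeta(\rho^\flat)^{1/k}\otimes e_{i1})p$, and $E\bar p=\bar p$. We claim that $[E-\xi(\bar p)]\le[1-\xi_0(\bar q)]$.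

Let $\lambda$ be normalized. By (G1) for $\theta_0$,
\[
\lambda(E)=N\Lambda(\tfrac s2)\le1-\frac s{4(N+1)}+N\delta_0\le1-3\omega'.
\]
The element $c=(b-l')_+$ satisfies $\rho^\flat(b)c=c$, hence $pc=c$, so $\lambda((\bar p-\frac12)_+)=n\lambda((p-\frac12)_+)\ge n\lambda((b-l')_+)$. On the other side, $\lambda(\xi_0(\bar q))=\lambda(\xi_0(\bar p))=n\lambda(\xi_0(p))\le n\lambda((b-l'')_+)$ by (F2) and $p\in\operatorname{her}(\rho^\flat(b))$. The sums \eqref{eq:distribution} for $l'$ and $l''$ run over the same set $I_0=\{i:c_i>l''\}$, and $\Delta_N$ has slope $-\frac1{2N(N+1)}$. Since $n|I_0|\le N$,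
\begin{align*}
n\big[\lambda((b-l'')_+)-\lambda((b-l')_+)\big]&=n\sum_{i\in I_0}\Big[\Lambda\Big(\frac{l''}{2c_i}\Big)-\Lambda\Big(\frac{l'}{2c_i}\Big)\Big]\\
&\le N\Big[\frac{l'-l''}{2l''}\cdot\frac1{2N(N+1)}+2\delta_0\Big]\le\frac{\omega'}2+\frac{\omega'}2 .
\end{align*}
By \eqref{eq:bounds}, $\lambda(E-\xi(\bar p))\le1-3\omega'-n\lambda((b-l')_+)$ and $\lambda(1-\xi_0(\bar q))\ge1-\omega'-n\lambda((b-l')_+)$. So the first number is at most the second minus $2\omega'$, hence at most $1-2\omega'$ times the second, which does not exceed $1$. Let $\lambda$ be infinite, and take $\eta$ positive exactly on $(l_{m+4},l_{m+3})$. Then $\eta\rho_{m+2}=0$, so $\eta(a)\alpha(\zeta\otimes e_{i1})q=\delta_{i1}\zeta(a)\eta(a)q=0$ and $\eta(a)\bar q=0$. Thus $(1-\xi_0(\bar q))\eta(a)=\eta(a)$, and $\lambda(1-\xi_0(\bar q))=\infty$ by (F4) and (G2). Corollary~\ref{cor:comparison} proves the claim.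

Lemma~\ref{lem:extend}, applied to $Y$ with $S=E$ and $T=1$, yields a contraction $y$ with $y^*yc=c$ whenever $Ec=c$, and $yc=Yc$ whenever $\bar pc=c$. For $c=\beta(L\otimes e_{kl})$, both $c$ and $c^*$ are fixed by $\bar p$, so $ycy^*=Y(yc^*)^*=YcY^*$. By \eqref{eq:Y} and Lemma~\ref{lem:backforth}, this is within $9\kappa$ of $\alpha(\zeta\otimes e_{k1})L(a)\alpha(\zeta\otimes e_{1l})=\alpha(L\otimes e_{kl})$. Using \eqref{eq:L} twice,
\begin{equation}\label{eq:31}
\|y\,\beta(t\otimes e_{kl})\,y^*-\alpha(t\otimes e_{kl})\|\le9\kappa+22\kappa=31\kappa .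
\end{equation}
On the $C^*$-algebra $\mathcal C=\{c\in A:Ec=c=cE\}$ the map $c\mapsto ycy^*$ is a homomorphism, since $y^*yc=c$, and it preserves Cuntz classes: $[ycy^*]=[c^{1/2}y^*yc^{1/2}]=[c]$ for $c\in\mathcal C_+$.

\emph{Step 3: the new map.} We reparametrize $\Phi_0$ slightly so that it takes values in $\mathcal C$ and acts as a unit on its own top part. Let $f_1=R_{s,1-s}$, $\ell=R_{0,1-s}$ and $h=\ell\circ f_1$. Piecewise linearity gives $|f_1(r)-r|\le s$ and $|\ell(r)-r|\le s$, so $|h(r)-r|\le2s$. If $g\in C_0((0,1])$ vanishes on $(0,s]$, then $\bar\Phi_0(g\otimes x')\in\mathcal C$ for $x'\in M_N$, since $f_0g=g$. So $g\otimes x'\mapsto y\bar\Phi_0((g\circ f_1)\otimes x')y^*$ is a homomorphism; let $\Phi':M_N\to A$ be its order zero map. The homomorphism of $\ell(\Phi')$ is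
\begin{equation}\label{eq:newhom}
g\otimes x'\longmapsto y\,\bar\Phi_0\big((g\circ h)\otimes x'\big)\,y^*.
\end{equation}
Let $\hat p=y(\Phi_0(1)-(1-s))_+y^*$ and $\hat q=y(z-(1-s))_+y^*$. As $f_1=1$ on $[1-s,1]$, we have $\Phi'(1)\hat p=\hat p$ and $\Phi'(E_{11})\hat q=\hat q$. For normalized $\lambda$,
\[
\lambda(1-\Phi'(1))\le1-\lambda(\hat p)=1-N\Lambda(1-s)\le\frac1{2(N+1)}+N\delta_0\le\frac34\cdot\frac1{N+1},
\]
and $\lambda(\hat q)=\Lambda(1-s)\ge\frac1{N+1}$ by Lemma~\ref{lem:divide}. For infinite $\lambda$, the same lemma gives $\lambda(\hat q)=\infty$. By Corollary~\ref{cor:comparison}, $[1-\Phi'(1)]\le[\hat q]$, and Lemma~\ref{lem:complete} gives a unital $\theta':D_N\to A$ with $\theta'\varphi_N=\ell(\Phi')$.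

\emph{Step 4: closeness.} We have $\iota\varphi_n(e_{kl})=\bar\varphi_N(e_{kl}\otimes G)$. By \eqref{eq:newhom}, $\theta'\iota\varphi_n(e_{kl})=y\bar\Phi_0(e_{kl}\otimes(G\circ h))y^*$, while $\beta(t\otimes e_{kl})=\bar\Phi_0(e_{kl}\otimes G)$. Each $g_i$ is $2$-Lipschitz, so $\|G\circ h-G\|\le4s\le\kappa$. With \eqref{eq:31} the total error is at most $32\kappa$.

\emph{Step 5: goodness.} Let $z'=\theta'\varphi_N(E_{11})$. By \eqref{eq:newhom}, $[g(z')]=[(g\circ h)(z)]$ for $g\in C_0((0,1])_+$. The function $h$ is continuous, nondecreasing and maps $[0,1]$ onto itself. So for $r\in[0,1)$ we have $\{h>r\}=(\hat r,1]$ with $\hat r<1$, $h(\hat r)=r$ and $|\hat r-r|\le2s$. For normalized $\lambda$, $\lambda((z'-r)_+)=\Lambda(\hat r)$ by (F6), and this is within $\delta_0+2s\le\delta'$ of $\Delta_N(r)$. Let $\lambda$ be infinite and let $\eta$ be as in (G2), positive on $(u,u')$ with $u'-u\ge\delta'$. Then $\eta\circ h$ vanishes at $0$ and $1$ and is positive on $(u+2s,u'-2s)$, an interval of length at least $\delta'-4s\ge\delta'/2\ge\delta_0$.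 So $\lambda(\eta(z'))=\infty$, as $\theta_0$ is $\delta_0$-good.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

Recall that $D_n\cong Z_{n,n+1}$. For (a)$\Rightarrow$(b), compose with the unital maps $Z_{n,n+1}\to\mathcal Z$. Lemma~\ref{lem:divide} with $r=\frac12$ gives (b)$\Rightarrow$(c), and Proposition~\ref{prop:cb} is (c)$\Rightarrow$(b). We prove (b)$\Rightarrow$(a).

\subsection*{The inductive system}
The order of the choices is dictated by the lag noted after Lemma~\ref{lem:matchv}: the tolerance $\kappa_{k+1}$ for order zero parts on $D_{n_{k+1}}$ is chosen after $\iota_k$, and $\iota_{k+1}$ is chosen after $\kappa_{k+1}$. All constants are independent of $A$.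

Let $n_1=2$ and $\kappa_1=\frac1{40}$. As soon as $n_j$ is defined, fix dense sequences $(a_{j,i})_i$ in $D_{n_j}$ and $(b_{j,i})_i$ in $(D_{n_j})_+$. Suppose that $n_1,\dots,n_k$, connecting maps $\iota_1,\dots,\iota_{k-1}$ and $\kappa_k$ are given, and write $\iota_{j,k}:D_{n_j}\to D_{n_k}$ for the composed maps. Put $\delta_k=\frac{\kappa_k}{40n_k(n_k+1)}$ and
\[
F_k=\big\{\iota_{j,k}(a_{j,i}),\ \iota_{j,k}\big((b_{j,i}-\tfrac14)_+\big):1\le i,j\le k\big\}\subset D_{n_k}.
\]
The set $F_k$ is finite and $\iota_{k-1}(F_{k-1})\subset F_k$. The trace $\tau_\mu$ is faithful, since $\mu$ has full support. By Lemma~\ref{lem:traces} choose a connecting map $\iota_k:D_{n_k}\to D_{n_{k+1}}$ with parameter $M_k$ so large that $M_k+1\ge2/\delta_k$ and, for all tracial states $\tau$ of $D_{n_{k+1}}$ and $f\in F_k$,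
\begin{equation}\label{eq:tracek}
|\tau(\iota_k(f))-\tau_\mu(f)|<2^{-k},\qquad\text{and}\qquad|\tau(\iota_k(f))-\tau_\mu(f)|<\tfrac12\tau_\mu(f)\ \text{ if }0\ne f\ge0 .
\end{equation}
By Proposition~\ref{prop:universal} the elements of $F_k$ are limits of $*$-polynomials in the contractions $\varphi_{n_k}(e_{ij})$, $v_{n_k}$. So there is $\varepsilon_k>0$ such that two unital homomorphisms on $D_{n_k}$ that are $\varepsilon_k$-close on these generators are $2^{-k}$-close on $F_k$. Let $\delta^*_{k+1}$ be given by Lemma~\ref{lem:matchv} for $\iota_k$ and $\varepsilon_k$, and choose $\kappa_{k+1}\in(0,\frac1{40}]$ with $32\kappa_{k+1}\le\delta^*_{k+1}$.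

\begin{proposition}\label{prop:limit}
$\mathcal E=\varinjlim(D_{n_k},\iota_k)$ is isomorphic to $\mathcal Z$.
\end{proposition}

\begin{proof}
Let $\iota_{j,\infty}:D_{n_j}\to\mathcal E$ be the canonical maps, which are isometric by Lemma~\ref{lem:iota}. By \cite[Theorem~6.2]{JS}, simple unital infinite-dimensional inductive limits of sequences of finite direct sums of dimension drop algebras are classified by the Elliott invariant: the ordered $K_0$-group with the class of the unit, $K_1$, the tracial state space and its pairing with $K_0$. We check that $\mathcal E$ belongs to this class and has the invariant of $\mathcal Z$.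

\emph{Unique trace.} Extend $\tau_\mu\circ\iota_{k,\infty}^{-1}$ to a state of $\mathcal E$; any weak$^*$ cluster point of these states is tracial. If $\tau$ is a tracial state of $\mathcal E$ and $f=a_{j,i}$, then $\iota_{j,k}(f)\in F_k$ for $k\ge\max(i,j)$, and \eqref{eq:tracek} applied to $\tau\iota_{k+1,\infty}$ shows that $\tau(\iota_{j,\infty}(f))$ is within $2^{-k}$ of $\tau_\mu(\iota_{j,k}(f))$, which does not depend on $\tau$. So any two tracial states agree on a dense set.

\emph{Simplicity.} Let $J\ne0$ be a closed ideal. It is the closure of the union of its intersections with the images of the $D_{n_j}$, so there are $j$ and $g\in(D_{n_j})_+$ of norm $1$ with $\iota_{j,\infty}(g)\in J$. Choose $c=b_{j,i}$ with $\|c-g\|<\frac14$. The image of $c$ in $\mathcal E/J$ has norm less than $\frac14$, so $\iota_{j,\infty}((c-\frac14)_+)\in J$. For $k\ge\max(i,j)$ the element $f=\iota_{j,k}((c-\frac14)_+)$ lies in $F_k$, and $f\ne0$ since $\|c\|>\frac34$. By \eqref{eq:tracek}, $\tau(\iota_k(f))>0$ for all tracial states $\tau$ of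 $D_{n_{k+1}}$. So $\iota_k(f)$ is nonzero at every point of $[0,1]$, that is, in every irreducible representation; it generates $D_{n_{k+1}}$ as an ideal, and $1\in J$.

\emph{$K$-theory.} In the six-term sequence of $0\to C_0((0,1),M_{n(n+1)})\to D_n\to M_n\oplus M_{n+1}\to0$, the ideal has $K_0=0$, $K_1=\mathbb Z$, the quotient has $K_0=\mathbb Z^2$, $K_1=0$, and the boundary map is, up to sign, the difference $(p,q)\mapsto(n+1)p-nq$ of the ranks at the two endpoints. Its kernel $K_0(D_n)$ is generated by $(n,n+1)=[1]$, and its cokernel $K_1(D_n)$ is $0$, as $n$ and $n+1$ are coprime. The connecting maps are unital, so $(K_0(\mathcal E),[1])=(\mathbb Z,1)$ and $K_1(\mathcal E)=0$. The trace sends $k[1]$ to $k$; so the positive cone is $\mathbb Z_+$, and the pairing is determined.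

\emph{Infinite dimension.} A nonzero representation of $\mathcal E$ of finite dimension $d$ would give one of $D_{n_k}$ for all $k$, but these have dimension at least $n_k$, and $n_k\to\infty$.
\end{proof}

\subsection*{The maps into $A$}
Choose a $\delta_1$-good unital $\theta_1:D_{n_1}\to A$ by Corollary~\ref{cor:goodexist}. By Proposition~\ref{prop:extension}, with $\kappa=\kappa_k$, $\iota=\iota_k$ and $\delta'=\delta_{k+1}$, choose inductively $\delta_{k+1}$-good unital maps $\theta_{k+1}:D_{n_{k+1}}\to A$ such that $\pi_k=\theta_{k+1}\iota_k:D_{n_k}\to A$ satisfies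
\[
\|\pi_k\varphi_{n_k}(e_{ij})-\theta_k\varphi_{n_k}(e_{ij})\|\le32\kappa_k
\]
for the matrix units $e_{ij}$ of $M_{n_k}$. For $k\ge2$ we have $32\kappa_k\le\delta^*_k$. Lemma~\ref{lem:matchv}, applied to $\iota_{k-1}$ and the maps $\theta_k,\pi_k$ on $D_{n_k}$, gives a unitary $u_k\in A$ such that $u_k\pi_k\iota_{k-1}(\cdot)u_k^*$ and $\theta_k\iota_{k-1}=\pi_{k-1}$ are $\varepsilon_{k-1}$-close on the generators of $D_{n_{k-1}}$, hence $2^{-(k-1)}$-close on $F_{k-1}$. Put $U_1=1$, $U_k=u_2u_3\cdots u_k$ and $\tilde\pi_k=U_k\pi_k(\cdot)U_k^*$. Conjugating by $U_{k-1}$,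
\[
\|\tilde\pi_k(\iota_{k-1}(f))-\tilde\pi_{k-1}(f)\|\le2^{-(k-1)}\qquad(f\in F_{k-1}).
\]
So $(\tilde\pi_k(\iota_{j,k}(f)))_k$ is a Cauchy sequence for $f=a_{j,i}$, and by density for all $f\in D_{n_j}$. The limits are unital homomorphisms $D_{n_j}\to A$ compatible with the $\iota_j$. They define a unital homomorphism $\mathcal E\to A$, and $\mathcal E\cong\mathcal Z$ by Proposition~\ref{prop:limit}. This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}. \qed

\begin{remark}\label{rem:corner}
Let $A$ be any pure $C^*$-algebra and $p\in A\otimes\mathcal K$ a nonzero projection. Then there is a unital homomorphism $\mathcal Z\to p(A\otimes\mathcal K)p$. Indeed, $\operatorname{Cu}(p(A\otimes\mathcal K)p)$ is order embedded in $\operatorname{Cu}(A)$ as the ideal generated by $[p]$, hence is almost unperforated. Since $[p]\ll[p]$, almost divisibility gives for each $N$ an element $y$ with $Ny\le[p]\le(N+1)y$, and $y\le[p]$ lies in this ideal. Apply Theorem~\ref{thm:B}.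
\end{remark}

\begin{thebibliography}{9}

\bibitem{JS}
Jiang and Su, \emph{On a simple unital projectionless $C^*$-algebra}, Amer. J. Math. \textbf{121} (1999).

\bibitem{OPR}
Ortega, Perera and R{\o}rdam, \emph{The corona factorization property, stability, and the Cuntz semigroup of a $C^*$-algebra}, IMRN 2012.

\bibitem{PTV}
Francesc Perera, Hannes Thiel and Eduard Vilalta, \emph{Centrally pure $C^*$-algebras}, arXiv:2512.17261 (2025).

\bibitem{RW}
R{\o}rdam and Winter, \emph{The Jiang--Su algebra revisited}.

\end{thebibliography}
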